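\title{A one-relator special inverse monoid whose group of units embeds in no one-relator group}

\begin{abstract}
We construct a one-relator special inverse monoid whose group of units contains a finitely presented group that embeds in no one-relator group. Hence a group $\mathcal H$-class of a one-relator special inverse monoid need not embed in a one-relator group. The proof has two independent parts. A realization theorem places quotients $E/N$ in the group of units, where $E$ is a finitely generated subgroup of a free group $\Phi$ and $N$ is the normal closure in $E$ of finitely many $\Phi$-conjugates of one element. A rigidity theorem shows that a certain one-relator group with torsion has, up to conjugacy, at most two embeddings in any one-relator group. A count then gives eight groups that do not lie in a common one-relator group.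
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

An \emph{inverse monoid} is a monoid $M$ in which every element $a$ has exactly one \emph{inverse}, that is, exactly one element $a^{-1}$ with $aa^{-1}a=a$ and $a^{-1}aa^{-1}=a^{-1}$. We use the following textbook facts: $aa^{-1}$ and $a^{-1}a$ are idempotents, idempotents commute, $(a^{-1})^{-1}=a$ and $(ab)^{-1}=b^{-1}a^{-1}$. The model is the \emph{symmetric inverse monoid} $I(V)$ of all partial injections of a set $V$, which we write on the right and compose from left to right. In $I(V)$ the element $aa^{-1}$ is the identity map of the domain of $a$, and $a^{-1}a$ is the identity map of its image.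

For an idempotent $e\in M$, the Green's $\mathcal H$-class of $e$ is
\[
H_e=\{a\in M: aa^{-1}=a^{-1}a=e\}.
\]
It is a group with identity $e$, called a \emph{group $\mathcal H$-class} or \emph{maximal subgroup} of $M$. In $I(V)$, if $e$ is the identity map of a subset $Y$, then $H_e$ is the group of permutations of $Y$. The class of $e=1$ is the group of units, which we denote by $U(M)$.

Let $A$ be a finite alphabet and $A^{-1}=\{a':a\in A\}$ a set of formal inverses. For words $w_i$ over $A\cup A^{-1}$, the presentation $\mathrm{Inv}\langle A\mid w_i=1\ (i\in I)\rangle$ defines the inverse monoid generated by $A$, with $a'$ read as $a^{-1}$, that has the following universal property: every map from $A$ to an inverse monoid under which all $w_i$ take the value $1$ extends to a homomorphism. An inverse monoid with such a presentation is \emph{special}, and it is a \emph{one-relator special inverse monoid} if it has a presentation $\mathrm{Inv}\langle A\mid w=1\rangle$ with $A$ finite and a single relation. The words are not freely reduced, and this matters. The relation $xx'=1$ says that $x$ is everywhere defined. It does not imply $x'x=1$, as one sees by sending $x$ to the map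 $i\mapsto i+1$ in $I(\mathbb N)$.

A \emph{one-relator group} is a group with a presentation $\mathrm{Gp}\langle A\mid r\rangle$ with $A$ finite and a single relator $r$. One-relator groups are one-relator special inverse monoids (see the comment after Lemma~\ref{lem:inv}), and it is known that every finitely generated subgroup of a one-relator group arises as a group $\mathcal H$-class of a one-relator special inverse monoid. The following converse question is posed in \cite{GK}.

\begin{quote}
\emph{Does every group $\mathcal H$-class of a one-relator special inverse monoid embed in a one-relator group?}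
\end{quote}

There is a reason to guess yes. The group $\mathrm{Gp}\langle A\mid w\rangle$ is an inverse monoid in which $w=1$, so there is a homomorphism
\[
\sigma\colon \mathrm{Inv}\langle A\mid w=1\rangle\to\mathrm{Gp}\langle A\mid w\rangle ,
\]
and it restricts to a group homomorphism on each $H_e$. Whenever this restriction is injective, $H_e$ embeds in a one-relator group. A negative answer therefore needs two things: a monoid in which $\sigma$ loses information about $H_e$, and a proof that no other one-relator group can contain $H_e$.

\subsection{Results}

The answer is no, already for the group of units.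

\begin{theorem}\label{thm:main}
There is a one-relator special inverse monoid $M$ whose group of units $U(M)$ contains a finitely presented group that embeds in no one-relator group. Hence $U(M)$ embeds in no one-relator group.
\end{theorem}

For a subset $S$ of a group $E$ we write $\langle\langle S\rangle\rangle_E$ for the normal closure of $S$ in $E$. The first ingredient produces groups of units.

\begin{theorem}\label{thm:real}
Let $\Phi$ be a free group of finite rank at least $1$ and let $s\in\Phi$. For $j=1,\dots,r$, where $r\ge1$, let $E_j\le\Phi$ be finitely generated and let $\Lambda_j\subset\Phi$ be finite and nonempty, with $gsg^{-1}\in E_j$ for all $g\in\Lambda_j$. Put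
\[
N_j=\langle\langle gsg^{-1}:g\in\Lambda_j\rangle\rangle_{E_j},\qquad Q_j=E_j/N_j .
\]
Then $\Phi*Q_1*\cdots*Q_r$ embeds in the group of units of a one-relator special inverse monoid.
\end{theorem}

The normal closures are taken in $E_j$ and not in $\Phi$. With the normal closure in $\Phi$ one would get $E_j/(E_j\cap\langle\langle s\rangle\rangle_\Phi)$, which is a subgroup of the one-relator group $\Phi/\langle\langle s\rangle\rangle_\Phi$. With the normal closure in $E_j$ we choose which conjugates of $s$ are killed, and we choose independently for each $j$. The price is that the relators of all the $Q_j$ are conjugate in $\Phi$ to the same element. The second ingredient is an obstruction among groups of this shape, whose relators are shifts of one word.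

\begin{theorem}\label{thm:nonemb}
There is $T\in F(x_1,\dots,x_6)$ such that, with $T_i=T(y_i,y_{i+1},\dots,y_{i+5})$ and
\[
K_\pi=\mathrm{Gp}\langle y_0,\dots,y_9\mid T_i^{240}=1\ (i\in I_\pi)\rangle,\qquad I_\pi=\{0,4\}\cup\pi,\quad \pi\subseteq\{1,2,3\},
\]
no one-relator group contains subgroups isomorphic to all eight groups $K_\pi$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:real} and~\ref{thm:nonemb}]
Let $\Phi=F(y,h)$ and $y_i=h^iyh^{-i}$. The elements $y_i$, $i\in\mathbb Z$, form a basis of the kernel of the map $\Phi\to\mathbb Z$, $h\mapsto1$, $y\mapsto0$. So $y_0,\dots,y_9$ freely generate $E=\langle y_0,\dots,y_9\rangle$. Let $s=T(y_0,\dots,y_5)^{240}$. Conjugation by $h$ raises every index by one, so $h^ish^{-i}=T_i^{240}\in E$ for $0\le i\le4$. Apply Theorem~\ref{thm:real} to the eight pairs $E_\pi=E$, $\Lambda_\pi=\{h^i:i\in I_\pi\}$. The quotients are the groups $K_\pi$, so $U(M)$ contains the free product of $\Phi$ and the eight groups $K_\pi$. This free product is finitely presented, and by Theorem~\ref{thm:nonemb} it embeds in no one-relator group.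
\end{proof}

The monoid $M$ obtained in this way has the $11$ generators $y,h,x$ and $q_\pi$ $(\pi\subseteq\{1,2,3\})$, and its single relation is \eqref{eq:w} below for the data $s$, $E_\pi$, $\Lambda_\pi$ of this proof.

Theorem~\ref{thm:real} is proved in Section~\ref{sec:real}, which uses nothing else from the paper. Section~\ref{sec:word} recalls the facts about one-relator groups that we quote, chooses $T$, and describes the groups $K_\pi$. Section~\ref{sec:rigid} reduces Theorem~\ref{thm:nonemb} to a lifting statement, Proposition~\ref{prop:lift}, about embeddings of the group $\mathrm{Gp}\langle x_1,\dots,x_6\mid T^{240}\rangle$. Its proof is the longest part of the paper. Section~\ref{sec:count} contains a counting argument for periodic paths in finite graphs, and Section~\ref{sec:lift} applies it.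

\section{Relations that hold on part of a set}\label{sec:real}

Everything that we need to deduce from the defining relation comes from one lemma.

\begin{lemma}\label{lem:inv}
Let $M$ be an inverse monoid.
\begin{enumerate}
\item[(a)] If $\rho\,u_1u_1^{-1}\cdots u_lu_l^{-1}=1$, then $\rho=1$ and $u_iu_i^{-1}=1$ for all $i$.
\item[(b)] If $u=ab^{-1}$ satisfies $uu^{-1}=1$, then $ab^{-1}b=a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The product $\epsilon=u_1u_1^{-1}\cdots u_lu_l^{-1}$ of commuting idempotents is an idempotent, so $\epsilon=(\rho\epsilon)\epsilon=\rho\epsilon=1$, and then $\rho=1$. Also $u_iu_i^{-1}=u_iu_i^{-1}\epsilon=\epsilon=1$.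

(b) We have $ab^{-1}ba^{-1}=1$. Multiply on the right by $a$ and commute the idempotents: $a=a(b^{-1}b)(a^{-1}a)=a(a^{-1}a)(b^{-1}b)=ab^{-1}b$.
\end{proof}

Part (a) says that one relation can carry an equation $\rho=1$ together with any finite number of conditions ``$u$ is everywhere defined''. For instance, in $\mathrm{Inv}\langle A\mid r\prod_{a\in A}aa'\,a'a=1\rangle$ every generator is a unit and $r=1$, so this monoid is the group $\mathrm{Gp}\langle A\mid r\rangle$. Part (b) says, in $I(V)$, that if $ab^{-1}$ is everywhere defined then $Va\subseteq Vb$. So the free conditions can express inclusions between images. We spend the one equation on $xsx^{-1}=1$ for a new letter $x$. In $I(V)$ it says that $x$ is everywhere defined and that $s$ fixes the image $Vx$ pointwise. It says nothing about $s$ outside $Vx$.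

\begin{example}\label{ex:real}
Let $\Phi=F(y,h)$, $s=y^2$, $y_0=y$, $y_1=hyh^{-1}$ and $E=\langle y_0,y_1\rangle$. Let $\Phi$ act on a set $V$ by permutations, and let $x,q_1,q_2$ be injections $V\to V$ with $xy^2x^{-1}=1$. Suppose that $Vq_1$ and $Vq_2$ are $E$-invariant, that $Vq_1\subseteq Vx$, and that $Vq_2\cup Vq_2h\subseteq Vx$. Then $b\mapsto q_jbq_j^{-1}$ is an action of $E$ on $V$, namely the action on $Vq_j$ transported along $q_j$. The element $y_0^2$ fixes $Vq_1$ and $Vq_2$ pointwise. The element $y_1^2=hy^2h^{-1}$ fixes $Vq_2$ pointwise, because $y^2$ fixes $Vq_2h$ pointwise. So $E$ acts on $Vq_1$ through $Q_1=E/\langle\langle y_0^2\rangle\rangle_E\cong\mathbb Z/2*\mathbb Z$ and on $Vq_2$ through $Q_2\cong\mathbb Z/2*\mathbb Z/2$. Nothing forces $y_1^2$ to fix $Vq_1$. With $N_1=\langle\langle y_0^2\rangle\rangle_E$, the $\Phi$-set $N_1\backslash\Phi$ contains the $E$-invariant subset $N_1\backslash E=Q_1$, on which $y_0^2$ acts trivially and $y_1$ has infinite order. The proof below builds $V$ from such coset spaces. This is the case $\Lambda_1=\{1\}$, $\Lambda_2=\{1,h\}$ of Theorem~\ref{thm:real}.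
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:real}]
Let $Z$ be a basis of $\Phi$ and $\mathcal E_j$ a finite generating set of $E_j$. Fix a word over $Z\cup Z^{-1}$ for $s$ and for each element of $\mathcal E_j^{\pm1}$ and $\Lambda_j$, and denote it by the same letter. For a word $u$ let $u'$ be its formal inverse. Let $A=Z\cup\{x,q_1,\dots,q_r\}$, and let $\mathcal U$ be the finite set of words
\[
z,\ z'\quad(z\in Z),\qquad q_j,\qquad q_jbq_j'\quad(b\in\mathcal E_j^{\pm1}),\qquad q_jgx'\quad(g\in\Lambda_j),
\]
with $1\le j\le r$. Let $M=\mathrm{Inv}\langle A\mid w=1\rangle$, where the relation is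
\begin{equation}\label{eq:w}
w=xsx'\prod_{u\in\mathcal U}uu'=1
\end{equation}
and the product is taken in any fixed order. Put $P=\Phi*Q_1*\cdots*Q_r$.

\medskip\noindent\emph{A homomorphism $\Psi\colon P\to U(M)$.}
By Lemma~\ref{lem:inv}(a), $xsx^{-1}=1$ and $uu^{-1}=1$ for all $u\in\mathcal U$. The words $z,z'$ make the letters of $Z$ units. This gives a homomorphism $\Phi\to U(M)$, through which we let elements of $\Phi$ denote elements of $M$. Fix $j$ and write $q=q_j$; then $qq^{-1}=1$. Lemma~\ref{lem:inv}(b), applied to $(qb)q^{-1}$, $(qg)x^{-1}$ and $(xs)x^{-1}=1$, gives
\begin{equation}\label{eq:three}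
qb=(qbq^{-1})q\quad(b\in\mathcal E_j^{\pm1}),\qquad qg=qgx^{-1}x\quad(g\in\Lambda_j),\qquad xs=(xsx^{-1})x=x .
\end{equation}
Apply the first equation $l$ times to move $q$ to the right: for $b_1,\dots,b_l\in\mathcal E_j^{\pm1}$,
\[
qb_1\cdots b_l=(qb_1q^{-1})\cdots(qb_lq^{-1})\,q .
\]
Multiplying on the right by $q^{-1}$ gives $qb_1\cdots b_lq^{-1}=(qb_1q^{-1})\cdots(qb_lq^{-1})$. Hence the map $\beta_j\colon E_j\to M$, $\beta_j(b)=qbq^{-1}$, is multiplicative. Since $\beta_j(1)=1$, it is a homomorphism to $U(M)$. For $g\in\Lambda_j$ the other two equations in \eqref{eq:three} give $qgs=qgx^{-1}xs=qgx^{-1}x=qg$, so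
\[
\beta_j(gsg^{-1})=qgsg^{-1}q^{-1}=qgg^{-1}q^{-1}=1 .
\]
Thus $\beta_j$ kills $N_j$ and factors through $Q_j$. Together with $\Phi\to U(M)$, these maps define $\Psi$.

\medskip\noindent\emph{Injectivity of $\Psi$.}
We construct a homomorphism $M\to I(V)$ under which $P$ acts faithfully. The set $V$ has two parts. On $V_1$ we shall see the regular action of $P$, and $V_2$ provides room for the images of $x$ and the $q_j$. Let
\[
V=V_1\sqcup V_2,\qquad V_1=P,\qquad V_2=\bigsqcup_{j=1}^r\,(N_j\backslash\Phi)\times\mathbb N .
\]
The group $\Phi$ acts on $V$ by right multiplication on $P$ and on each copy of each coset space. Let $D_j=(N_j\backslash E_j)\times\mathbb N\subseteq V_2$. This set is $E_j$-invariant. Since $N_j$ is normal in $E_j$, each copy of $N_j\backslash E_j$ is the group $Q_j$, and $E_j$ acts on it through $Q_j$ by right multiplication. So $D_j$ is a free $Q_j$-set with countably infinitely many orbits. Let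
\[
Y=\bigcup_{j}\bigcup_{g\in\Lambda_j}D_jg .
\]
It is countably infinite because the $\Lambda_j$ are nonempty. The element $s$ fixes $Y$ pointwise: for $b\in E_j$ and $g\in\Lambda_j$ we have $b(gsg^{-1})b^{-1}\in N_j$, so
\[
N_jbg\,s=N_j\,\bigl(b(gsg^{-1})b^{-1}\bigr)\,bg=N_jbg .
\]

The map $q_j$ has to be defined on all of $V$, so we need an action of $Q_j$ on all of $V$. Let $Q_j$ act on $V_1=P$ by right multiplication, and on the countably infinite set $V_2$ through any bijection $V_2\to Q_j\times\mathbb N$; this second action has no relation to the action of $\Phi$ on $V_2$. Now $V$ is a countable free $Q_j$-set with infinitely many orbits. Like $D_j$, it is isomorphic to $Q_j\times\mathbb N$, so there is a $Q_j$-equivariant bijection $q_j\colon V\to D_j$. Let $x\colon V\to Y$ be any bijection.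

The letters of $A$ are now elements of $I(V)$. We have $xsx^{-1}=1$, because $s$ fixes $Vx=Y$ pointwise. Every $u\in\mathcal U$ is everywhere defined: the letters of $Z$ are permutations, $q_j$ has domain $V$, $Vq_jb=D_j=Vq_j$ for $b\in\mathcal E_j^{\pm1}$, and $Vq_jg=D_jg\subseteq Y=Vx$ for $g\in\Lambda_j$. Hence each $uu^{-1}$ is the identity of $V$, the word $w$ takes the value $1$, and we obtain a homomorphism $M\to I(V)$. For $b\in E_j$ with image $\bar b\in Q_j$, equivariance says $(vq_j)b=(v\bar b)q_j$, so $q_jbq_j^{-1}$ acts on $V$ as $\bar b$. Therefore each free factor of $P$, mapped to $I(V)$ through $\Psi$, acts on $V_1=P$ by right multiplication, and so does $P$. This action is faithful, so $\Psi$ is injective.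
\end{proof}

In the free group on $A$ the word $w$ equals $xsx^{-1}$. So the homomorphism $\sigma$ of the introduction kills $s$, while $s\ne1$ in $U(M)$ whenever $s\neq1$ in $\Phi$.

\section{The word $T$ and the groups $B$ and $K_\pi$}\label{sec:word}

\subsection{Facts about free and one-relator groups}

A word over $A\cup A^{-1}$ is \emph{freely reduced} if it has no subword $aa^{-1}$ or $a^{-1}a$, and \emph{cyclically reduced} if all its cyclic permutations are freely reduced; $|R|$ is the length of $R$. An element of a free group is a \emph{proper power} if it equals $c^k$ with $k\ge2$. We use these textbook properties of free groups: they are torsion-free; two commuting elements are powers of a common element; roots are unique, that is, $a^k=b^k$ with $k\ne0$ implies $a=b$; every nontrivial element is a positive power of an element that is not a proper power; and a surjective endomorphism of a free group of finite rank is an isomorphism (the Hopf property). We quote the following results.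

\begin{enumerate}
\item[(F1)] (Magnus' Freiheitssatz.) If $r$ is cyclically reduced and involves the letter $a\in A$, then $A\setminus\{a\}$ freely generates a free subgroup of $\mathrm{Gp}\langle A\mid r\rangle$.
\item[(F2)] (Magnus.) If two elements $a,b$ of a free group have the same normal closure, then $a$ is conjugate to $b$ or $b^{-1}$.
\end{enumerate}
In (F3)--(F5), $G=\mathrm{Gp}\langle A\mid R^k\rangle$ with $R\ne1$ cyclically reduced and not a proper power.
\begin{enumerate}
\item[(F3)] \cite{KMS} If $k\ge2$, then $R$ has order exactly $k$ in $G$, and every element of finite order is conjugate to a power of $R$. If $k=1$, then $G$ is torsion-free.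
\item[(F4)] (Newman's Spelling Theorem \cite{Newman}; \cite[IV.5.5]{LS}.) If $k\ge2$, then a nonempty freely reduced word equal to $1$ in $G$ contains a subword of a cyclic permutation of $R^{\pm k}$ of length greater than $(k-1)|R|$. The first $(k-1)|R|$ letters of this subword form a word $S^{k-1}$ with $S$ a cyclic permutation of $R^{\pm1}$, and this is the form that we use.
\item[(F5)] \cite{Newman} If $k\ge2$, then centralizers of nontrivial elements of $G$ are cyclic.
\item[(F6)] \cite{Weinbaum} If $R$ is cyclically reduced, then no proper nonempty subword of $R$ equals $1$ in $\mathrm{Gp}\langle A\mid R\rangle$.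
\item[(F7)] \cite{Brodskii,Howie,BH} Torsion-free one-relator groups are locally indicable (every nontrivial finitely generated subgroup maps onto $\mathbb Z$), and hence admit a right-invariant total order: $f<g$ implies $fc<gc$.
\item[(F8)] \cite{Lee} For each $n\ge2$ there is a word $v(x_1,\dots,x_n)$ such that, for all $n$-tuples $X,Y$ of elements of the free group $F_2$ of rank two:
\begin{enumerate}
\item[(a)] if $v(X)=v(Y)\ne1$, then there is $c\in F_2$ with $Y_i=cX_ic^{-1}$ for all $i$;
\item[(b)] $v(X)=1$ if and only if $\langle X_1,\dots,X_n\rangle$ is cyclic.
\end{enumerate}
\end{enumerate}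

\subsection{The test word}

Property (F8)(a) says that a tuple is determined up to conjugacy by the value of a single word. We want such a word as the root of a relator, so we put it in the form required by (F1) and (F3), and we extend (a) from $F_2$ to the free groups $F(A)$. Write $F_6=F(x_1,\dots,x_6)$.

\begin{lemma}\label{lem:T}
There is $T\in F_6$, nontrivial, cyclically reduced and not a proper power, such that:
\begin{enumerate}
\item[(i)] $T\in[F_6,F_6]$;
\item[(ii)] $T$ involves both $x_1$ and $x_6$;
\item[(iii)] if $F$ is a free group of finite rank and $X,Y$ are $6$-tuples in $F$ with $T(X)=T(Y)\ne1$, then there is $c\in F$ with $Y_i=cX_ic^{-1}$ for all $i$.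
\end{enumerate}
\end{lemma}

\begin{proof}
Let $v$ be as in (F8) for $n=6$, and let $a,b$ be a basis of $F_2$. By (b), $v(a,b,\dots,b)\ne1$, so $v\ne1$. Write $v=T_*^{\,j}$ with $j\ge1$ and $T_*$ not a proper power. Since $F_2$ is torsion-free, $T_*(X)=1$ if and only if $v(X)=1$, so $T_*$ satisfies (a) and (b). Let $T=uT_*u^{-1}$ be a cyclically reduced conjugate of $T_*$. It is not a proper power and satisfies (b). It satisfies (a) as well: if $T(X)=T(Y)\ne1$ and $g=u(Y)^{-1}u(X)$, then $T_*(Y)=gT_*(X)g^{-1}=T_*(gXg^{-1})\ne1$, so $Y$ is conjugate to $gXg^{-1}$ and hence to $X$.

(i) Substitute $a$ for $x_i$ and $1$ for the other variables. The tuple generates a cyclic group, so by (b) the exponent sum of $x_i$ in $T$ is $0$.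

(ii) If $T$ did not involve $x_1$, then $T(a,b,\dots,b)=T(b,b,\dots,b)$. By (b) the left side is nontrivial and the right side is trivial. For $x_6$ compare $T(b,\dots,b,a)$ with $T(b,\dots,b,b)$.

(iii) The kernel $N$ of $F_2\to\mathbb Z$, $a\mapsto1$, $b\mapsto0$, is free on the elements $a^iba^{-i}$, $i\in\mathbb Z$. If $F$ has rank $\mu$, identify $F$ with $\langle a^iba^{-i}:0\le i<\mu\rangle$. This is a free factor of $N$, so there is a retraction $\varrho\colon N\to F$. We claim that $F$ is closed under roots in $F_2$. Let $z\in F_2$ and $z^p\in F$ with $p\ne0$. Then $z\in N$ because $F_2/N$ is torsion-free, and $\varrho(z)^p=\varrho(z^p)=z^p$, so $z=\varrho(z)\in F$ by uniqueness of roots. Now let $T(X)=T(Y)\ne1$ in $F$. By (a), $Y=cXc^{-1}$ with $c\in F_2$. Then $T(X)=T(Y)=cT(X)c^{-1}$, so $c$ and $T(X)$ are powers of a common element $z\in F_2$, with $T(X)=z^p$ and $p\ne0$. Hence $z\in F$ and $c\in F$.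
\end{proof}

From now on $T$ is fixed as in Lemma~\ref{lem:T}, and
\[
n=6,\qquad m=240,\qquad B=\mathrm{Gp}\langle x_1,\dots,x_6\mid T^m\rangle,
\]
with quotient map $\varepsilon\colon F_6\to B$. By (i) the abelianization of $B$ is $\mathbb Z^6$, and by (F3) the element $\varepsilon(T)$ has order $m$.

\subsection{The groups $K_\pi$ as iterated amalgams}

The relator $T_i^m$ lives on the block of six generators $y_i,\dots,y_{i+5}$, and consecutive blocks share five generators. Property (ii) and the Freiheitssatz show that the shared generators are free on both sides, so the blocks can be glued without collapse.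

\begin{lemma}\label{lem:K}
Let $\pi\subseteq\{1,2,3\}$.
\begin{enumerate}
\item[(i)] The homomorphisms $\iota_0^\pi\colon x_j\mapsto y_{j-1}$ and $\iota_4^\pi\colon x_j\mapsto y_{j+3}$ from $B$ to $K_\pi$ are injective.
\item[(ii)] The elements $y_4$ and $y_5$ do not commute in $K_\pi$.
\item[(iii)] If $\pi\ne\pi'$, then the kernels of $F(y_0,\dots,y_9)\to K_\pi$ and $F(y_0,\dots,y_9)\to K_{\pi'}$ are different.
\end{enumerate}
\end{lemma}

\begin{proof}
For $0\le i\le4$ let $C_i=\mathrm{Gp}\langle y_i,\dots,y_{i+5}\mid T_i^m\rangle$ if $i\in I_\pi$, and $C_i=F(y_i,\dots,y_{i+5})$ otherwise. The word $T_i^m$ is cyclically reduced and involves $y_i$ and $y_{i+5}$. By (F1), each of the sets $\{y_i,\dots,y_{i+4}\}$ and $\{y_{i+1},\dots,y_{i+5}\}$ freely generates a free subgroup of $C_i$. Put $J_0=C_0$ and, for $1\le i\le4$,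
\[
J_i=J_{i-1}*_{F(y_i,\dots,y_{i+4})}C_i .
\]
By induction $C_{i-1}$ embeds in $J_{i-1}$, so $y_i,\dots,y_{i+4}$ freely generate a free subgroup of both factors, and $J_i$ is a free product with amalgamation, in which both factors embed. The group $J_i$ has generators $y_0,\dots,y_{i+5}$ and relators $T_l^m$ with $l\in I_\pi$, $l\le i$, so $J_4=K_\pi$. Thus the natural map $C_i\to K_\pi$ is injective for every $i$. The cases $i=0$ and $i=4$ give (i). Part (ii) holds because $y_4,\dots,y_8$ freely generate a free subgroup of $C_4$. For (iii), exchange $\pi$ and $\pi'$ if necessary and take $i\in\pi'\setminus\pi$. Then $T_i^m=1$ in $K_{\pi'}$, while $T_i^m\ne1$ in the free group $C_i\le K_\pi$.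
\end{proof}

\section{Rigidity of $B$ and the proof of Theorem~\ref{thm:nonemb}}\label{sec:rigid}

Each $K_\pi$ is generated by two copies of $B$, on the blocks $y_0,\dots,y_5$ and $y_4,\dots,y_9$. If $B$ has few embeddings in a one-relator group $G$, and if the overlap of the blocks fixes the relative position of the two copies, then there are few possibilities for the ten images of $y_0,\dots,y_9$. The images determine $\pi$, so only few of the $K_\pi$ can embed. We first fix the form of $G$.

\begin{lemma}\label{lem:G}
Let $G$ be a one-relator group that contains a copy of $B$. Then $G=\mathrm{Gp}\langle A\mid R^k\rangle$ with $A$ finite, $R\ne1$ cyclically reduced and not a proper power, and $m\mid k$. If $g\in G$ and $gR^ig^{-1}=R^j\ne1$ in $G$ for some integers $i,j$, then $g\in\langle R\rangle$.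
\end{lemma}

\begin{proof}
We may take the relator of $G$ cyclically reduced. It is nontrivial, since $G$ has torsion and free groups have none, so it equals $R^k$ with $k\ge1$ and $R$ as stated. By (F3), $k\ge2$, and an element of order $m$ is conjugate into the cyclic group $\langle R\rangle$ of order $k$. So $m\mid k$.

Let $1\ne z\in\langle R\rangle$. By (F5) the centralizer $C_G(z)$ is cyclic. It contains the nontrivial torsion element $R$, so it is finite, and by (F3) its generator has order at most $k$. Hence $C_G(z)=\langle R\rangle$. If $gR^ig^{-1}=R^j\ne1$, then
\[
g\langle R\rangle g^{-1}=gC_G(R^i)g^{-1}=C_G(R^j)=\langle R\rangle .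
\]
Since $k$ is even, $\langle R\rangle$ has a unique element of order two, $R^{k/2}$, and $g$ must centralize it. So $g\in C_G(R^{k/2})=\langle R\rangle$.
\end{proof}

Keep this notation, and let $F=F(A)$ with quotient map $p\colon F\to G$. Call two homomorphisms to $G$ \emph{conjugate} if they differ by an inner automorphism of $G$.

The test word detects conjugacy in free groups only, while (F3) describes the image of $T$ in $G$ only: it is conjugate to some power of $R$. The next proposition lifts this to an equation in $F$ and determines the power up to sign.

\begin{proposition}\label{prop:lift}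
For every injective homomorphism $\iota\colon B\to G$ there is a homomorphism $\varphi\colon F_6\to F$ such that $p\varphi$ is conjugate to $\iota\varepsilon$ and $\varphi(T)=R^d$ or $\varphi(T)=R^{-d}$, where $d=k/m$.
\end{proposition}

The proof is in Section~\ref{sec:lift}.

\begin{corollary}\label{cor:two}
Up to conjugacy there are at most two injective homomorphisms $B\to G$.
\end{corollary}

\begin{proof}
For each injective $\iota$ choose $\varphi$ as in Proposition~\ref{prop:lift} and record the sign of the exponent in $\varphi(T)=R^{\pm d}$. Suppose that $\iota_1,\iota_2$ have the same sign. Then $T$ takes the same nontrivial value on the tuples $(\varphi_1(x_j))_j$ and $(\varphi_2(x_j))_j$. By Lemma~\ref{lem:T}(iii) the tuples are conjugate in $F$. So $p\varphi_1$ and $p\varphi_2$ are conjugate, hence so are $\iota_1\varepsilon$ and $\iota_2\varepsilon$, and since $\varepsilon$ is surjective, so are $\iota_1$ and $\iota_2$.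
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nonemb}]
Suppose that $G$ is a one-relator group with injective homomorphisms $\kappa_\pi\colon K_\pi\to G$ for all eight $\pi$. By Lemma~\ref{lem:K}(i), $\kappa_\pi\iota_0^\pi$ and $\kappa_\pi\iota_4^\pi$ are injective homomorphisms $B\to G$. By Corollary~\ref{cor:two} the pair formed by their conjugacy classes takes at most four values, so two subsets $\pi\ne\pi'$ have the same pair. Replace $\kappa_{\pi'}$ by a conjugate so that $\kappa_\pi\iota_0^\pi=\kappa_{\pi'}\iota_0^{\pi'}$. Then for some $c\in G$
\[
\kappa_\pi(y_i)=\kappa_{\pi'}(y_i)\quad(0\le i\le5),\qquad \kappa_\pi(y_i)=c\,\kappa_{\pi'}(y_i)\,c^{-1}\quad(4\le i\le9).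
\]
For $i=4,5$ both equations hold, so $c$ commutes with $\kappa_{\pi'}(y_4)$ and $\kappa_{\pi'}(y_5)$. These two elements do not commute, by Lemma~\ref{lem:K}(ii), so the centralizer of $c$ is not cyclic, and $c=1$ by (F5). Thus $\kappa_\pi$ and $\kappa_{\pi'}$ agree on $y_0,\dots,y_9$ and induce the same homomorphism $F(y_0,\dots,y_9)\to G$. As both are injective, its kernel is the kernel of the map to $K_\pi$ and also of the map to $K_{\pi'}$. This contradicts Lemma~\ref{lem:K}(iii).
\end{proof}

\begin{remark}\label{rem:const}
The proof explains the constants. The count needs more than $2\cdot2$ groups, so there are three optional relators, and the last block is the first one shifted by $4$. Blocks of length $n$ then overlap in $n-4$ generators, and two are needed to force $c=1$; so $n=6$. Section~\ref{sec:lift} needs $m$ divisible by every integer up to $n-1=5$, and $m-1>5n(n+1)=210$. The smallest multiple of $60$ with this property is $240$.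
\end{remark}

\section{Counting along a periodic path}\label{sec:count}

\subsection{Labeled graphs}

An \emph{$A$-graph} is a finite connected graph $\Gamma$ whose oriented edges $e$ carry labels $\lambda(e)\in A\cup A^{-1}$, with $\lambda(\bar e)=\lambda(e)^{-1}$ for the reverse edge $\bar e$. By an \emph{edge} without qualification we mean a pair $\{e,\bar e\}$. The degree of a vertex is the number of oriented edges that start there, so a loop counts twice. The label $\lambda(\alpha)$ of a path $\alpha$ is the word read along it, and $\lambda$ induces a homomorphism $\pi_1(\Gamma,*)\to F(A)$. A path is \emph{reduced} if it has no backtracking $e\bar e$; a path with freely reduced label is reduced. A word is \emph{closed at $v$} if it labels a closed path at the vertex $v$.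

The graph $\Gamma$ is \emph{folded} if distinct oriented edges with the same origin have different labels. In a folded graph a path is determined by its origin and its label, hence also by its terminus and its label, and a reduced path has a freely reduced label. The \emph{rank} of $\Gamma$ is the rank of the free group $\pi_1(\Gamma)$, which is $1-\chi(\Gamma)$, where $\chi$ is the number of vertices minus the number of edges. The group $H_1(\Gamma)$ is the group of cellular $1$-cycles, free abelian of the same rank. A connected subgraph has rank at most that of $\Gamma$, since its cycles are cycles of $\Gamma$.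

Throughout this section $R=r_1\cdots r_\ell$ is a nonempty cyclically reduced word over $A\cup A^{-1}$ that is not a proper power, and the indices of the $r_i$ are read modulo $\ell$.

\begin{lemma}\label{lem:back}
Let $\Gamma$ be folded, let $S$ be a word of length $\ell$, and let $\alpha$ be a path with label $S^j$ and vertices $v_0,\dots,v_{j\ell}$. If $v_t=v_{t'}$ with $t<t'$ and $t\equiv t'\pmod\ell$, then $S^{(t'-t)/\ell}$ is closed at $v_0$.
\end{lemma}

\begin{proof}
The segments of $\alpha$ from time $0$ to $t$ and from time $t'-t$ to $t'$ have the same label and the same terminus, so $v_0=v_{t'-t}$.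
\end{proof}

\subsection{The top set}

A long path in a graph of small rank runs over the same vertices and edges many times. We want to select one passage through each vertex and one passage over each edge in a coherent way: if the passage through a vertex is selected, then so are the passages over the edges just before and just after it. The selected passages then join up into stretches, and the Euler characteristic counts the stretches. If there are few of them, some are long. For a path that reads powers of $R$, a right-invariant order provides the selection.

Let $G_1=\mathrm{Gp}\langle A\mid R\rangle$. It is torsion-free by (F3), which is where we use that $R$ is not a proper power, and we fix a right-invariant total order on it by (F7). Let $g_i=r_1\cdots r_i\in G_1$. Since $R=1$ in $G_1$, the element $g_i$ depends only on $i$ modulo $\ell$, and $g_i=g_{i-1}r_i$ for all $i\in\mathbb Z/\ell$. If $0\le i<j<\ell$, then $g_i^{-1}g_j=r_{i+1}\cdots r_j$ is a proper nonempty subword of $R$, so $g_i\ne g_j$ by (F6). Let $i_{\max},i_{\min}\in\mathbb Z/\ell$ be the indices of the largest and the smallest $g_i$.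

An \emph{$R$-path} is a path $\alpha$ of length $L\ge1$ with vertices $v_0,\dots,v_L$ and label $r_{a+1}\cdots r_{a+L}$ for some integer $a$. We treat two versions at once. In the \emph{linear} version the \emph{times} are $0,\dots,L$ and the \emph{time line} is the interval $[0,L]$. In the \emph{circular} version $\alpha$ is closed, $\ell\mid L$, the times are the elements of $\mathbb Z/L$, and the time line is the circle $\mathbb R/L\mathbb Z$. The open intervals $(t-1,t)$ of the time line are the \emph{strands}; the strand $(t-1,t)$ traverses the $t$-th oriented edge of $\alpha$, whose label is $r_{a+t}$. Two consecutive strands never traverse oriented edges inverse to each other, because $r_ir_{i+1}$ is freely reduced for all $i\in\mathbb Z/\ell$. The \emph{phase} of a time $t$ is $a+t\in\mathbb Z/\ell$ and its \emph{height} is $g_{a+t}$. The path is \emph{phase-injective} if distinct times at the same vertex have different phases, and hence different heights.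

Let $\alpha$ be phase-injective. A time $t$ is \emph{top} if it has the greatest height among all times at the vertex $v_t$. For each edge traversed by $\alpha$ fix an orientation $e$. A strand $(t-1,t)$ over this edge has a \emph{tail time}, at the origin of $e$, and a \emph{head time}, at the terminus of $e$: they are $t-1$ and $t$ if the strand traverses $e$, and $t$ and $t-1$ if it traverses $\bar e$. A strand is \emph{top} if its tail time has the greatest height among the tail times of all strands over the same edge. The \emph{top set} $\Theta$ is the union of the top times and the top strands in the time line.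

\begin{example}\label{ex:top}
Let $R=aba^{-1}b^{-1}$, so $G_1=\mathbb Z^2$ with $a=(1,0)$, $b=(0,1)$. In the lexicographic order
\[
g_0=(0,0)<g_3=(0,1)<g_1=(1,0)<g_2=(1,1),
\]
so $i_{\max}=2$ and $i_{\min}=0$. Let $\Gamma$ have vertices $u_1,u_2,u_3$, edges $u_1\to u_2$, $u_2\to u_1$, $u_3\to u_3$ labeled $a$, and edges $u_1\to u_1$, $u_2\to u_3$, $u_3\to u_2$ labeled $b$. It is folded of rank $4$. Reading $R$ leads from $u_1$ to $u_2$, from $u_2$ to $u_3$ and from $u_3$ to $u_1$, so $R^3$ labels a circular $R$-path of length $12$, shown in Figure~\ref{fig:top}. Each vertex is visited once in each phase, so the top times are the times $2,6,10$ of phase $2$. Each $a$-edge is traversed once forward, with tail phase $0$ and head phase $1$, and once backward, with tail phase $3$ and head phase $2$. The backward strand is higher at both ends. Each $b$-edge is traversed once forward, with tail phase $1$ and head phase $2$, and once backward, with tail phase $0$ and head phase $3$. The forward strand is higher at both ends. So $\Theta=(1,3)\cup(5,7)\cup(9,11)$. The number of components is $3=-\chi(\Gamma)$, and each component contains one time of phase $i_{\max}$ and no time of phase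 $i_{\min}$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=1cm]
\draw (0,0)--(12,0);
\foreach \a/\b in {1/3,5/7,9/11} \draw[line width=2.5pt] (\a,0)--(\b,0);
\foreach \t/\v in {0/1,1/2,2/3,3/3,4/2,5/1,6/1,7/2,8/3,9/3,10/2,11/1,12/1}{
  \filldraw[fill=white] (\t,0) circle (2.2pt);
  \node at (\t,-0.4) {$u_{\v}$};
  \node at (\t,-0.85) {\scriptsize $\t$};}
\foreach \t in {2,6,10} \fill (\t,0) circle (3.2pt);
\foreach \t in {0,4,8}{
  \node at (\t+0.5,0.35) {$a$};
  \node at (\t+1.5,0.35) {$b$};
  \node at (\t+2.5,0.35) {$a^{-1}$};
  \node at (\t+3.5,0.35) {$b^{-1}$};}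
\end{tikzpicture}
\caption{The closed path labeled $(aba^{-1}b^{-1})^3$ in a graph with three vertices and six edges, cut open at time $0=12$. Below the line: the vertex visited and the time. The top set (bold, without the white points) selects one visit to each vertex and one passage over each edge. It has $3=6-3$ components.}
\label{fig:top}
\end{figure}

\begin{lemma}\label{lem:top}
Let $\Gamma$ be an $A$-graph of rank $n$ and $\alpha$ a phase-injective $R$-path in $\Gamma$.
\begin{enumerate}
\item[(a)] Distinct strands over the same edge have different tail times and different head times, and comparing them by the heights of their tail times or of their head times gives the same order.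
\item[(b)] The top set $\Theta$ is open in the time line.
\item[(c)] Every time of phase $i_{\max}$ is top. If a time $t$ of phase $i_{\min}$ is top, then $t$ is the only time at the vertex $v_t$.
\item[(d)] In the linear version $\Theta$ has at most $n+1$ components. In the circular version either $\alpha$ traverses each of its edges exactly once, or $\Theta$ is a union of at most $n-1$ open arcs.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $e$ be the chosen orientation and $b=\lambda(e)$. Two strands that traverse the edge in the same direction and have the same tail time are equal. If a strand over $e$ and a strand over $\bar e$ had the same tail time $t$, they would be $(t,t+1)$ and $(t-1,t)$, two consecutive strands over inverse oriented edges. This is excluded, also when $e$ is a loop. Exchanging $e$ and $\bar e$ gives the statement for head times. For the orders, we show that the height at the head is the height at the tail multiplied on the right by $b$. If $(t-1,t)$ traverses $e$, then $r_{a+t}=b$ and $g_{a+t}=g_{a+t-1}b$. If it traverses $\bar e$, then $r_{a+t}=b^{-1}$ and $g_{a+t-1}=g_{a+t}b$. Right invariance of the order gives the claim.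

(b) Let $t$ be a top time and consider a strand adjacent to $t$. Then $t$ is its tail time or its head time, say its tail time. The tail times of all strands over the same edge are times at the vertex $v_t$, so none is higher than $t$, and the strand is top. If $t$ is the head time, the same argument applies to head times, and by (a) the strand is again top. So $\Theta$ contains a neighborhood of $t$.

(c) The height $g_{i_{\max}}$ is the greatest of all heights. A top time of phase $i_{\min}$ is both the highest and the lowest time at its vertex.

(d) Let $\Gamma_\alpha$ be the subgraph formed by the vertices and edges of $\alpha$. By phase-injectivity and (a), each vertex of $\Gamma_\alpha$ has exactly one top time and each edge exactly one top strand. Hence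
\[
\chi(\Gamma_\alpha)=\#\{\text{top times}\}-\#\{\text{top strands}\},
\]
and $-\chi(\Gamma_\alpha)\le n-1$ since $\Gamma_\alpha$ is connected. We compute the right side component by component, using (b). An open interval or open arc with integer endpoints contains one more strand than times and contributes $-1$. In the linear version, a component of the form $[0,t)$ or $(t,L]$ contributes $0$, and there are at most two of these; the only other possibility is $\Theta=[0,L]$, with one component. So there are at most $(n-1)+2$ components. In the circular version, if $\Theta$ is the whole circle, then every strand is top and every edge of $\Gamma_\alpha$ has exactly one strand. Otherwise all components are open arcs, and their number is $-\chi(\Gamma_\alpha)$.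
\end{proof}

\subsection{Two consequences}

The circular version bounds periods.

\begin{corollary}\label{cor:period}
Let $\Gamma$ be a folded $A$-graph of rank $n$ and $S$ a cyclic permutation of $R^{\pm1}$. Let $\gamma$ be a closed path at $v$ with label $S^\nu$, where $\nu\ge1$ is the least positive exponent such that $S^\nu$ is closed at $v$. If $\gamma$ traverses no edge exactly once, then $\nu\le n-1$.
\end{corollary}

\begin{proof}
A power $S^j$ is closed at $v$ if and only if $S^{-j}$ is. So after reversing $\gamma$ we may assume that $S$ is a cyclic permutation of $R$, and $\gamma$ is a circular $R$-path of length $\nu\ell$. It is phase-injective: two times $0\le t<t'<\nu\ell$ with the same vertex and phase would, by Lemma~\ref{lem:back}, make $S^{(t'-t)/\ell}$ closed at $v$ with $0<(t'-t)/\ell<\nu$. By Lemma~\ref{lem:top}(d), $\Theta$ is a union of at most $n-1$ open arcs, and by (c) it contains the $\nu$ times of phase $i_{\max}$. Suppose that two of them lie in one arc. The closed segment between them inside the arc has length at least $\ell$, so it contains a time $t$ of phase $i_{\min}$. This time is top, so it is the only time at $v_t$. Take a strand adjacent to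 $t$. By (a), distinct strands over its edge have distinct times at the end $v_t$, so it is the only strand over its edge. This contradicts the hypothesis. Hence $\nu\le n-1$.
\end{proof}

Example~\ref{ex:top} has $\nu=3$ and $n=4$, so the bound is attained. Without the hypothesis on edges there is no bound: for $R=a$, a cycle of length $\nu$ labeled $a^\nu$ has rank $1$.

The linear version shows that a long $R$-path that does not close up uses some long unbranched piece of the graph only once. An \emph{arc} is a path $c$ with distinct edges whose interior vertices are distinct, have degree $2$, and differ from the endpoints of $c$; the two endpoints may coincide. The \emph{interior} of $c$ consists of its edges and its interior vertices.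

\begin{corollary}\label{cor:arc}
Let $\Gamma$ be a folded $A$-graph of rank $n$ in which all vertices have degree at least $2$. Let $S$ be a cyclic permutation of $R^{\pm1}$ and $\alpha$ a path from $v$ with label $S^j$, where $j>5n(n+1)$. Then either $S^\nu$ is closed at $v$ for some $\nu\ge1$, or $\alpha=\alpha_1c\,\alpha_2$, where $c$ is an arc of length at least $\ell+2$ and $\alpha_1,\alpha_2$ avoid the interior of $c$.
\end{corollary}

\begin{proof}
Let $L=j\ell$, and assume that no $S^\nu$ with $\nu\ge1$ is closed at $v$. By Lemma~\ref{lem:back}, $\alpha$ has no two times that are congruent modulo $\ell$ and lie at the same vertex. This property and the desired decomposition are both preserved when $\alpha$ is reversed. So we may assume that $S$ is a cyclic permutation of $R$, and $\alpha$ is a phase-injective linear $R$-path with vertices $v_0,\dots,v_L$.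

Among the times $1,\dots,L$ there are $j>5n(n+1)$ of phase $i_{\max}$. All are top, and $\Theta$ has at most $n+1$ components, so some component contains $5n+1$ of them. This component is an interval, so it contains a segment $[t_0,t_0+5n\ell]$, and in it $5n$ times of phase $i_{\min}$. By Lemma~\ref{lem:top}(c) they give $5n$ distinct vertices, each visited exactly once by $\alpha$. Call them the \emph{lonely} vertices. The times of two lonely vertices differ by at least $\ell$.

Let $W$ consist of $v_0$, $v_L$ and the vertices of degree at least $3$. All terms of the sum $\sum_u(\deg u-2)=-2\chi(\Gamma)=2(n-1)$ are nonnegative, so $|W|\le2(n-1)+2=2n$. The graph $\Gamma$ is connected, $W$ is nonempty, and all vertices outside $W$ have degree $2$. So $\Gamma$ is a union of arcs with endpoints in $W$, interior vertices outside $W$ and disjoint interiors. Replacing each arc by one edge does not change $\chi$, so the number of arcs is $|W|+n-1\le3n-1$. At least $5n-2n=3n$ lonely vertices lie outside $W$, so two of them are interior vertices of the same arc $c$. The path $\alpha$ is reduced and begins and ends in $W$, so whenever it enters the interior of $c$ it runs through all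 of $c$. Since $c$ contains a lonely interior vertex, this happens exactly once. Orient $c$ in the direction of travel; then $\alpha=\alpha_1c\,\alpha_2$ as required. The two lonely vertices are at distance at least $\ell$ along $c$ and neither is an endpoint, so $c$ has length at least $\ell+2$.
\end{proof}

\section{Lifting an embedding of $B$ to the free group}\label{sec:lift}

We prove Proposition~\ref{prop:lift}. Let $G=\mathrm{Gp}\langle A\mid R^k\rangle$, $F$, $p$ be as in Section~\ref{sec:rigid}, with $240\mid k$, let $\ell=|R|$, and let $\iota\colon B\to G$ be injective.

\subsection{A model case}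

The plan is to represent $\iota(B)$ by an $A$-graph $\Gamma$ of rank $6$, to show that the kernel of $\pi_1(\Gamma)\to G$ is normally generated by one loop labeled $R^k$, and to compare this loop with $T^m$ by (F2). The plan is easy to carry out when $\Gamma$ is a finite covering of a bouquet.

\begin{example}\label{ex:model}
Take $R$ and $\Gamma$ from Example~\ref{ex:top} and the group $\mathrm{Gp}\langle a,b\mid R^k\rangle$ with $3\mid k$. Every letter can be read from every vertex in exactly one way, so $F(a,b)$ acts on the three vertices, and $\lambda$ identifies $\pi_1(\Gamma,u_1)$ with the stabilizer $H$ of $u_1$. The word $R^k$ is closed at every vertex, so $H$ contains the normal closure $N$ of $R^k$ in $F(a,b)$. Since $R$ permutes the vertices cyclically, every $f\in F(a,b)$ has the form $hR^i$ with $h\in H$, and $fR^kf^{-1}=hR^kh^{-1}$. Hence $N=\langle\langle R^k\rangle\rangle_H$, and the subgroup $H/N$ is a one-relator group on four generators with relator $(R^3)^{k/3}$. The loop labeled $R^3$ plays the role of $T$, with $d=3$.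
\end{example}

Two features were used: $\Gamma$ contains a loop labeled $R^k$ wherever one is needed, and $R$ has a single orbit on the vertices. In general $\Gamma$ is not a covering. A path may read $S^{k-1}$, as supplied by the Spelling Theorem, and there is no evident reason for $\Gamma$ to contain a path labeled $S$ that closes it up. We choose $\Gamma$ as small as possible and use Section~\ref{sec:count} to show that the closing path is present (Lemma~\ref{lem:close}). The single orbit comes from the fact that $B$ has one conjugacy class of maximal finite cyclic subgroups (Lemma~\ref{lem:orbit}).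

\subsection{The minimal graph}

A triple $(\Gamma,*,\theta)$ is \emph{admissible} if $\Gamma$ is an $A$-graph, $*$ is a vertex, and $\theta\colon F_6\to\pi_1(\Gamma,*)$ is a surjective homomorphism such that $p\lambda\theta$ is conjugate to $\iota\varepsilon$. Admissible triples exist: take a bouquet of six cycles labeled by nonempty words that represent the elements $\iota\varepsilon(x_j)$. The base vertex can be moved: if $\delta$ is a path from $*$ to $*'$, then conjugating $\theta$ along $\delta$ conjugates $p\lambda\theta$ by $p\lambda(\delta)$. Fix an admissible triple with the least number of edges, and let $D=p\lambda(\pi_1(\Gamma,*))$. Since $\iota$ is injective, $p\lambda\theta$ has kernel $\ker\varepsilon=\langle\langle T^m\rangle\rangle_{F_6}$ and induces an isomorphism $B\to D$.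

\begin{lemma}\label{lem:shape}
The graph $\Gamma$ is folded, all its vertices have degree at least $2$, its rank is $n=6$, and $\theta$ is an isomorphism. A closed path in $\Gamma$ whose label has finite order in $G$ traverses no edge exactly once.
\end{lemma}

\begin{proof}
Suppose that $e_1\ne e_2$ are oriented edges with the same origin and label. Identify $e_1$ with $e_2$, $\bar e_1$ with $\bar e_2$, and their termini. The quotient map $\Gamma\to\Gamma'$ preserves labels, and $\Gamma'$ has one edge fewer. The map is surjective on $\pi_1$: lift a closed path edge by edge, and where the lifts do not match up insert $\bar e_1e_2$ or $\bar e_2e_1$, whose image is a backtracking. So $\Gamma'$ gives a smaller admissible triple, which is impossible. A vertex of degree $1$ could be removed together with its edge after moving the base vertex, without changing $\pi_1$. A vertex of degree $0$ would be all of $\Gamma$, but $D\ne1$.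

The group $\pi_1(\Gamma,*)$ is a quotient of $F_6$ and maps onto $D$, whose abelianization is $\mathbb Z^6$. So its rank is $6$, and $\theta$ is an isomorphism by the Hopf property. The induced map $H_1(\Gamma)\to D^{\mathrm{ab}}$ is a surjection $\mathbb Z^6\to\mathbb Z^6$, hence an isomorphism. Let $\gamma$ be a closed path at $v$ whose label has finite order in $G$, and let $\delta$ be a path from $*$ to $v$. The image of $[\delta\gamma\delta^{-1}]$ in $D$ has finite order, so it is $0$ in the torsion-free group $D^{\mathrm{ab}}$, and the $1$-cycle defined by $\gamma$ is $0$. An edge traversed exactly once would have coefficient $\pm1$ in this cycle.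
\end{proof}

\begin{lemma}\label{lem:close}
Let $S$ be a cyclic permutation of $R^{\pm1}$ and $u$ a vertex of $\Gamma$.
\begin{enumerate}
\item[(a)] If some $S^\nu$ with $\nu\ge1$ is closed at $u$, then the least such $\nu$ is at most $5$, and $S^k$ is closed at $u$.
\item[(b)] If $\sigma$ is a path from $u$ with label $S^{k-1}$, then there is a path $\tau$ with label $S^{-1}$ and the same endpoints as $\sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The word $S$ is conjugate to $R^{\pm1}$, so $S^k=1$ in $G$ and $S^\nu$ has finite order. By Lemma~\ref{lem:shape} and Corollary~\ref{cor:period}, the least $\nu$ is at most $n-1=5$. Then $\nu\mid240\mid k$, and $S^k=(S^\nu)^{k/\nu}$ is closed at $u$.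

(b) We first show that some $S^\nu$, $\nu\ge1$, is closed at $u$. Suppose not. Since $k-1\ge239>210=5n(n+1)$, Corollary~\ref{cor:arc} gives $\sigma=\sigma_1c\,\sigma_2$ with $c$ an arc of length at least $\ell+2$ whose interior is avoided by $\sigma_1$ and $\sigma_2$. In $G$ we have $S^{k-1}=S^{-1}$, so the long arc $c$ can be traded for a shortcut of length $\ell$. Move the base vertex to $u$. Let $\Gamma_0$ be $\Gamma$ with the interior of $c$ removed, and let $\Gamma'$ be $\Gamma_0$ with a new arc $c'$ of length $\ell$, labeled $S^{-1}$, from $u$ to the terminus of $\sigma$. Homotopy classes of paths in $\Gamma$ between vertices of $\Gamma_0$ form the groupoid freely generated by the edges of $\Gamma_0$ and $c$, and the same holds for $\Gamma'$ with $c'$ in place of $c$. The assignments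
\[
c\mapsto\sigma_1^{-1}c'\sigma_2^{-1},\qquad c'\mapsto\sigma_1c\,\sigma_2,
\]
with all edges of $\Gamma_0$ fixed, respect endpoints. They define mutually inverse isomorphisms of these groupoids, because $\sigma_1$ and $\sigma_2$ lie in $\Gamma_0$. Hence $\Gamma'$ is connected and we obtain an isomorphism $\pi_1(\Gamma,u)\to\pi_1(\Gamma',u)$. It preserves labels in $G$, since $\lambda(\sigma_1)\lambda(c)\lambda(\sigma_2)=S^{k-1}$ equals $\lambda(c')=S^{-1}$ in $G$. So $\Gamma'$ gives an admissible triple with at least two edges fewer, a contradiction.

By (a), $S^k$ labels a closed path at $u$. As $\Gamma$ is folded, this path begins with $\sigma$, and its remaining part has label $S$ and leads from the terminus of $\sigma$ to $u$. Let $\tau$ be the inverse of the remaining part.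
\end{proof}

\begin{remark}
Part (a) rests on $T\in[F_6,F_6]$, through the last statement of Lemma~\ref{lem:shape}. Without such a condition the analogue of Proposition~\ref{prop:lift} fails. Let $T=x_1$ in one variable, $G=\mathrm{Gp}\langle a\mid a^{240}\rangle$ and $x_1\mapsto a^7$. This embeds $\mathrm{Gp}\langle x_1\mid x_1^{240}\rangle$ in $G$ and $d=1$, but $a^7$ is not conjugate to $a^{\pm1}$. The embedding is represented by a cycle labeled $a^7$, in which $a^{240}$ is not closed at any vertex.
\end{remark}

\subsection{Relations of $G$ read inside the graph}

Replacing a subpath $\sigma$ labeled $S^{k-1}$ by the path $\tau$ of Lemma~\ref{lem:close}(b) makes a path shorter, since $k-1>1$, and changes neither its endpoints nor its label in $G$. We call this a \emph{shortening}. By (F4), every nonempty reduced path in $\Gamma$ whose label is $1$ in $G$ admits a shortening, because its label is freely reduced.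

For a vertex $v$ let $\Psi(v)=D\,p\lambda(\delta)\in D\backslash G$, where $\delta$ is a path from $*$ to $v$. Another choice $\delta'$ changes $p\lambda(\delta)$ by the left factor $p\lambda(\delta'\delta^{-1})\in D$, so $\Psi(v)$ is well defined.

\begin{lemma}\label{lem:inj}
The map $\Psi$ from the vertices of $\Gamma$ to $D\backslash G$ is injective.
\end{lemma}

\begin{proof}
Let $\Psi(v)=\Psi(v')$, with paths $\delta,\delta'$ from $*$ to $v,v'$. Then $p\lambda(\delta)=p\lambda(\gamma)\,p\lambda(\delta')$ for a closed path $\gamma$ at $*$, and $\delta^{-1}\gamma\delta'$ is a path from $v$ to $v'$ with label $1$ in $G$. A shortest such path is reduced and admits no shortening, so it is empty, and $v=v'$.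
\end{proof}

Call a vertex $v$ \emph{periodic} if $R^\nu$ is closed at $v$ for some $\nu\ge1$. By Lemma~\ref{lem:close}(a) this holds if and only if $R^k$ is closed at $v$, and then some $\nu\le5$ works. For periodic $v$ let $v\cdot R$ be the terminus of the path from $v$ with label $R$. It is periodic, as one sees by starting the closed path $\ell$ steps later. The map $v\mapsto v\cdot R$ is injective because $\Gamma$ is folded, so it permutes the finite set of periodic vertices.

\begin{lemma}\label{lem:orbit}
Any two periodic vertices lie in the same orbit of $v\mapsto v\cdot R$.
\end{lemma}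

\begin{proof}
Let $\bar T=p\lambda\theta(T)\in D$. It has finite order, so by (F3) in $G$ we have $\bar T=gR^fg^{-1}$ with $g\in G$ and $f\in\mathbb Z$. We show that every orbit contains a vertex with $\Psi$-value $Dg$; by Lemma~\ref{lem:inj} there is at most one such vertex. Let $v$ be periodic, with $R^\nu$ closed at $v$ and $1\le\nu\le5$. Let $\delta$ be a path from $*$ to $v$ and $t=p\lambda(\delta)$. Then $tR^\nu t^{-1}\in D$, and this is a nontrivial element of finite order because $\nu<k$. By (F3) applied to $B$ and the isomorphism $B\to D$, $\varepsilon(T)\mapsto\bar T$, there are $b\in D$ and $j\in\mathbb Z$ with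
\[
tR^\nu t^{-1}=b\bar T^{\,j}b^{-1}=bgR^{fj}g^{-1}b^{-1}.
\]
So $t^{-1}bg$ conjugates $R^{fj}$ to $R^\nu\ne1$. By Lemma~\ref{lem:G}, $t^{-1}bg=R^i$ in $G$ for some $i\ge0$. Hence $Dg=Dbg=DtR^i=\Psi(v\cdot R^i)$.
\end{proof}

\begin{lemma}\label{lem:kernel}
There are a vertex $v$, a path $\delta$ from $*$ to $v$, and a closed path $\omega$ at $v$ with label $R^k$ such that the kernel of $p\lambda\colon\pi_1(\Gamma,*)\to G$ is the normal closure of $[\delta\omega\delta^{-1}]$ in $\pi_1(\Gamma,*)$.
\end{lemma}

\begin{proof}
Let $N$ be the subgroup of $\pi_1(\Gamma,*)$ generated by all classes $[\eta\zeta\eta^{-1}]$, where $\eta$ is a path from $*$ and $\zeta$ is a closed path with label $R^k$ at the terminus of $\eta$. It lies in the kernel, since $R^k=1$ in $G$.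

\emph{The kernel equals $N$.} Otherwise take a shortest closed path $\gamma$ at $*$ with label $1$ in $G$ and $[\gamma]\notin N$. It is reduced and nonempty, so $\gamma=\gamma_1\sigma\gamma_2$ with $\lambda(\sigma)=S^{k-1}$, and with $\tau$ from Lemma~\ref{lem:close}(b),
\[
[\gamma]=[\gamma_1\,\sigma\tau^{-1}\,\gamma_1^{-1}]\cdot[\gamma_1\tau\gamma_2].
\]
The second factor comes from a shorter path with label $1$ in $G$, so it lies in $N$. The path $\sigma\tau^{-1}$ is closed with label $S^k$. Let $\rho$ be this path if $S$ is a cyclic permutation of $R$, and its inverse if $S$ is a cyclic permutation of $R^{-1}$. Then $\lambda(\rho)=(R''R')^k$ for a factorization $R=R'R''$. Write $\rho=\rho_1\rho_2$ with $\lambda(\rho_1)=R''$. The path $\zeta=\rho_2\rho_1$ is closed with label $(R'R'')^k=R^k$, and $\rho$ is homotopic to $\rho_1\zeta\rho_1^{-1}$. So $[\gamma_1\rho\gamma_1^{-1}]=[(\gamma_1\rho_1)\zeta(\gamma_1\rho_1)^{-1}]\in N$, the first factor lies in $N$, and $[\gamma]\in N$, a contradiction.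

\emph{The generators of $N$ are conjugate to one of them.} The kernel contains $\theta(T^m)\ne1$, so $N\ne1$ and there is a periodic vertex $v$. Let $\omega$ be the closed path at $v$ with label $R^k$ and $\delta$ a path from $*$ to $v$. Let $[\eta\zeta\eta^{-1}]$ be a generator, with $\zeta$ closed at $v'$. By Lemma~\ref{lem:orbit} there is a path $\xi$ from $v$ to $v'$ with label $R^i$, $i\ge0$. The paths $\omega\xi$ and $\xi\zeta$ start at $v$ and have label $R^{k+i}$, so they are equal, and $\zeta$ is homotopic to $\xi^{-1}\omega\xi$. Therefore
\[
[\eta\zeta\eta^{-1}]=[\eta\xi^{-1}\delta^{-1}]\,[\delta\omega\delta^{-1}]\,[\eta\xi^{-1}\delta^{-1}]^{-1}.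
\]
So the kernel, which is normal and contains $[\delta\omega\delta^{-1}]$, lies in the normal closure of this element.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lift}]
Let $z=\theta^{-1}[\delta\omega\delta^{-1}]\in F_6$, with $\delta,\omega$ from Lemma~\ref{lem:kernel}. Both $T^m$ and $z$ have normal closure $\ker(p\lambda\theta)$ in $F_6$. By (F2), $T^m=cz^{\pm1}c^{-1}$ for some $c\in F_6$. Let $\psi=\lambda\theta\colon F_6\to F$. Then $\psi(z)=\lambda(\delta)R^k\lambda(\delta)^{-1}$, so with $a=\psi(c)\lambda(\delta)\in F$ and $d=k/m$,
\[
\psi(T)^m=aR^{\pm k}a^{-1}=(aR^{\pm d}a^{-1})^m .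
\]
By uniqueness of roots in $F$, $\psi(T)=aR^{\pm d}a^{-1}$. Put $\varphi(f)=a^{-1}\psi(f)a$. Then $\varphi(T)=R^{\pm d}$, and $p\varphi$ is conjugate to $p\lambda\theta$, hence to $\iota\varepsilon$.
\end{proof}

This completes the proof of Theorem~\ref{thm:nonemb}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Brodskii}
Brodski\u{\i}, 1984.

\bibitem{BH}
Burns and Hale, 1972.

\bibitem{GK}
Robert D. Gray and Mark Kambites, \emph{Maximal subgroups of finitely presented special inverse monoids}, arXiv:2212.04204 (2022).

\bibitem{Howie}
Howie, 1982.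

\bibitem{KMS}
Karrass, Magnus and Solitar, 1960.

\bibitem{Lee}
D. Lee, \emph{On certain C-test words for free groups}, J. Algebra 247 (2002).

\bibitem{LS}
Lyndon and Schupp.

\bibitem{Newman}
Newman, 1968.

\bibitem{Weinbaum}
Weinbaum, 1972.

\end{thebibliography}
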